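\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The High-Resolution Sum Rate of Generalized\\ Gaussian Multiterminal Source Coding}


\begin{abstract}
A vector Gaussian source with information matrix $\Theta=(\theta_{i,j})$ is compressed by several encoders, each of which observes a prescribed subset of the components, and reconstructed by one decoder with average mean squared error at most $d$. Let $\mathcal E$ be the set of pairs of components that no encoder observes together. We prove that the minimum sum rate exceeds the centralized one by $\frac12\sum_{(i,j)\in\mathcal E}\theta_{i,j}^2d^2+O(d^3)$ as $d\downarrow0$, which confirms a conjecture of Xie, Tu, Zhou and Chen for every system of subsets. We also show that for all sufficiently small $d$ the minimum sum rate equals the value of a finite-dimensional optimization problem over covariance matrices whose inverses agree with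 $\Theta$ on $\mathcal E$, and we compute the $d^3$ term. The main tool is a converse bound with an explicit penalty: a code whose error covariance has an inverse that deviates from $\Theta$ on $\mathcal E$ must pay for the deviation in rate, and at small $d$ it pays more than it gains.
\end{abstract}

\section{The problem and the results}

\subsection{The coding problem}

Let $L\ge2$ and let $X(1),X(2),\dots$ be independent copies of a Gaussian vector $X=(X_1,\dots,X_L)^T\sim\mathcal N(0,\Gamma)$ with $\Gamma$ positive definite. Its \emph{information matrix} is $\Theta=\Gamma^{-1}=(\theta_{i,j})$; for $i\neq j$ the entry $\theta_{i,j}$ vanishes if and only if $X_i$ and $X_j$ are independent given the other components.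

A \emph{cover} is a collection $\mathbb S=\{\mathcal S_1,\dots,\mathcal S_M\}$ of nonempty subsets of $\{1,\dots,L\}$ with union $\{1,\dots,L\}$. Encoder $m$ observes $X_{\mathcal S_m}^n=(X_\ell(t))_{\ell\in\mathcal S_m,\,t\le n}$ and sends a message $J_m=f_m(X^n_{\mathcal S_m})$ that takes at most $e^{nR_m}$ values. From $J=(J_1,\dots,J_M)$ the decoder forms reconstructions $\hat X_\ell(t)$ of all $L$ components. The \emph{sum rate} of the code is $\sum_mR_m$ (in nats), and its \emph{average distortion} is
\[
\frac1{Ln}\sum_{\ell=1}^L\sum_{t=1}^n\mathbb E\big[(X_\ell(t)-\hat X_\ell(t))^2\big].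
\]
Let $r_{\mathbb S}(d)$ be the infimum of all $R$ such that for every $\epsilon>0$ some code, of some length $n$, has sum rate at most $R+\epsilon$ and average distortion at most $d+\epsilon$. For the centralized cover $\{\{1,\dots,L\}\}$ we write $r_C$. Since one encoder that sees everything can simulate all the others, $r_{\mathbb S}\ge r_C$. It is known that
\begin{equation}\label{eq:rC}
r_C(d)=\frac12\log\frac{\det\Gamma}{d^L}\qquad\text{for }d\text{ smaller than the least eigenvalue of }\Gamma,
\end{equation}
and that $r_{\mathbb S}(d)-r_C(d)\to0$ as $d\downarrow0$ for every cover. (For small $d$, which is all we need, \eqref{eq:rC} is also rederived in Remark~\ref{rem:rC}.) So at high resolution distributed encoding costs nothing to leading order, and the question is how fast the gap closes. Put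
\[
\mathcal E=\mathcal E(\mathbb S)=\big\{(i,j):1\le i<j\le L,\ \{i,j\}\nsubseteq\mathcal S\ \text{for all }\mathcal S\in\mathbb S\big\},
\]
the set of pairs that no encoder sees together. Xie, Tu, Zhou and Chen~\cite{XTZC} conjectured that the gap is $\frac12\sum_{(i,j)\in\mathcal E}\theta_{i,j}^2\,d^2+o(d^2)$ for every cover. This is true, with an error of order $d^3$.

\begin{theorem}\label{thm:main}
For every cover $\mathbb S$,
\[
r_{\mathbb S}(d)-r_C(d)=\frac12\sum_{(i,j)\in\mathcal E}\theta_{i,j}^2\,d^2+O(d^3)\qquad(d\downarrow0).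
\]
\end{theorem}

For small $d$ we can in fact identify $r_{\mathbb S}(d)$ itself. Let
\begin{equation}\label{eq:F}
F_{\mathcal E}(d)=\min\Big\{\tfrac12\log\tfrac{\det\Gamma}{\det\Sigma}:\ \Sigma\succ0,\ \operatorname{tr}\Sigma\le Ld,\ (\Sigma^{-1})_{i,j}=\theta_{i,j}\ \text{for all }(i,j)\in\mathcal E\Big\};
\end{equation}
the minimum is attained for every $d>0$ (Section~\ref{sec:attain}).

\begin{theorem}\label{thm:exact}
There is $d_0>0$ such that $r_{\mathbb S}(d)=F_{\mathcal E}(d)$ for all $0<d\le d_0$. Moreover,
\[
r_{\mathbb S}(d)-r_C(d)=\frac12\sum_{(i,j)\in\mathcal E}\theta_{i,j}^2\,d^2-2\sum_{\substack{i<j<k\\(i,j),(j,k),(i,k)\in\mathcal E}}\theta_{i,j}\theta_{j,k}\theta_{i,k}\,d^3+O(d^4).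
\]
Consequently:
\begin{enumerate}
\item[(a)] covers with the same $\mathcal E$ have the same sum rate for all sufficiently small $d$;
\item[(b)] $r_{\mathbb S}(d)=r_C(d)$ for all sufficiently small $d$ if and only if $\theta_{i,j}=0$ for all $(i,j)\in\mathcal E$.
\end{enumerate}
\end{theorem}

For instance, the cover $\{\{1,2\},\{2,3\},\{1,3\}\}$ of $\{1,2,3\}$ has $\mathcal E=\emptyset$, so for small $d$ it loses nothing at all, although no encoder sees the whole source.

\subsection{Why this is the natural answer, and what has to be proved}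

Suppose encoder $m$ conveys a noisy linear observation of $X_{\mathcal S_m}$, with noises independent across encoders. For Gaussian vectors information matrices add: the information matrix $K$ of $X$ given all the observations is $\Theta$ plus, for each $m$, a positive semidefinite matrix supported on the rows and columns in $\mathcal S_m$. Hence the entries of $K$ on $\mathcal E$ are \emph{frozen} at their original values $\theta_{i,j}$, while the other entries can be adjusted. The rate of such a scheme is $\frac12\log(\det\Gamma\det K)$ and its distortion is $\frac1L\operatorname{tr}K^{-1}$. The centralized optimum is $K=d^{-1}I$; with frozen entries the natural competitor is $K=qI+P$, where $P$ carries the entries $\theta_{i,j}$ on $\mathcal E$ and $q\approx1/d$. Expanding determinant and trace in powers of $d$ gives exactly the conjectured loss.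

This gives an upper bound. The difficulty is the lower bound. An arbitrary code is not Gaussian, and nothing in its definition forces the inverse $K=(k_{i,j})$ of its average error covariance to satisfy $k_{i,j}=\theta_{i,j}$ on $\mathcal E$; if $k_{i,j}$ could be moved to $0$ for free, the gap would disappear. We show (Proposition~\ref{prop:converse}) that moving it is not free: a deviation $\eta=k_{i,j}-\theta_{i,j}$ costs additional rate about $d|\eta|$. What a bounded deviation can gain in $\frac12\log\det K$ is only of order $d^2|\eta|$. For small $d$ the cost wins, and this proves Theorem~\ref{thm:main}. Moreover, cost and gain are both \emph{linear} in $|\eta|$, so the cost wins for every $\eta\ne0$, however small; hence the best choice is exactly $\eta=0$, which gives Theorem~\ref{thm:exact}.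

Section~\ref{sec:two} shows the mechanism for two sources and block length one. Section~\ref{sec:converse} proves the general converse bound, and Section~\ref{sec:ach} the achievability. Sections~\ref{sec:thm1} and~\ref{sec:thm2} prove the two theorems.

\subsection{Conventions and standard facts}\label{sec:facts}

Logarithms are natural, $\|\cdot\|$ is the operator norm and $\|\cdot\|_F$ the Frobenius norm. Constants and implied constants depend only on $L,\Theta,\mathbb S$, and ``for small $d$'' means for all $d>0$ below such a positive constant. The entries of a symmetric matrix \emph{on} $\mathcal E$ are those at $(i,j)$ and $(j,i)$ with $(i,j)\in\mathcal E$. Let $P$ be the symmetric matrix with entries $\theta_{i,j}$ on $\mathcal E$ and $0$ elsewhere (in particular on the diagonal), and let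
\begin{equation}\label{eq:gamma}
\gamma=\frac12\sum_{(i,j)\in\mathcal E}\theta_{i,j}^2=\frac14\operatorname{tr}P^2,\qquad
\omega=\sum_{\substack{i<j<k\\(i,j),(j,k),(i,k)\in\mathcal E}}\theta_{i,j}\theta_{j,k}\theta_{i,k}=\frac16\operatorname{tr}P^3 .
\end{equation}
We use the following facts.
\begin{enumerate}
\item[(F1)] \emph{Maximum entropy.} Let $Y(1),\dots,Y(n)$ be random vectors in $\mathbb R^k$ and $Q=\frac1n\sum_t\mathbb E[\operatorname{cov}(Y(t)|T)]$. Then $\frac1nh(Y^n|T)\le\frac12\log((2\pi e)^k\det Q)$, provided the entropy is finite. Indeed $h(Y^n|T)\le\sum_th(Y(t)|T)$, a Gaussian has the largest entropy for a given covariance, and $\log\det$ is concave.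
\item[(F2)] \emph{Estimation.} With $Q$ as in (F1), $Q\preceq\frac1n\sum_t\mathbb E[(Y(t)-\phi_t(T))(Y(t)-\phi_t(T))^T]$ for all functions $\phi_t$ with finite second moments.
\item[(F3)] \emph{Gaussian conditioning.} Let $G\sim\mathcal N(0,\Sigma)$, $K=\Sigma^{-1}$, and let $A$ be an index set. Given $G_{A^c}$, the vector $G_A$ has information matrix $K_{AA}$, and $\det\Sigma=\det\Sigma_{A^cA^c}\det K_{AA}^{-1}$ (with $\det\Sigma_{A^cA^c}=1$ if $A^c=\emptyset$). Observing in addition $BG_A+N$, with $N\sim\mathcal N(0,I)$ independent of $G$, increases the information matrix by $B^TB$. For a column $u$, $\det(Q+uu^T)=\det Q\,(1+u^TQ^{-1}u)$.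
\end{enumerate}
Finally, $\operatorname{artanh}x=\frac12\log\frac{1+x}{1-x}\ge x$ for $0\le x<1$.

\section{Two sources and block length one}\label{sec:two}

Let $L=2$ and $\mathbb S=\{\{1\},\{2\}\}$, so that $\mathcal E=\{(1,2)\}$, and write $\theta=\theta_{1,2}$.

\subsection{What an off-diagonal entry costs}\label{sec:cost}
Let $\Sigma$ be a positive definite $2\times2$ matrix with $\operatorname{tr}\Sigma\le2d$ and $K=\Sigma^{-1}$; put $x=k_{1,2}$ and $y=\sqrt{k_{1,1}k_{2,2}}>|x|$. Then
\[
2d\ge\operatorname{tr}\Sigma=\frac{k_{1,1}+k_{2,2}}{y^2-x^2}\ge\frac{2y}{y^2-x^2}.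
\]
Hence $dy^2-y-dx^2\ge0$, that is,
\begin{equation}\label{eq:qdef}
y\ge q(x):=\frac{1+\sqrt{1+4d^2x^2}}{2d},\qquad\text{and}\qquad\det K=y^2-x^2\ge\frac yd,
\end{equation}
with equality everywhere if $k_{1,1}=k_{2,2}=q(x)$. So for a given off-diagonal entry $x$ the least value of $\frac12\log(\det\Gamma\det K)$ is $\frac12\log(\det\Gamma\,q(x)/d)$, which exceeds $\frac12\log(\det\Gamma/d^2)$ by
\[
\tfrac12\log(d\,q(x))=\tfrac12\log\frac{1+\sqrt{1+4d^2x^2}}2=\tfrac12x^2d^2+O(d^4).
\]
For $x=\theta$ the least value is $F_{\mathcal E}(d)$, and the excess is the conjectured gap; for $x=0$ the excess is zero. We must show that a code gains nothing by moving $x$ from $\theta$ toward $0$.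

\subsection{What moving the entry costs}\label{sec:move}
Consider a code with $n=1$: finite-valued messages $J_1=f_1(X_1)$ and $J_2=f_2(X_2)$. Let $J=(J_1,J_2)$, $\Sigma=\mathbb E[\operatorname{cov}(X|J)]$ and $K=\Sigma^{-1}$. (That $\Sigma\succ0$ and that the entropies below are finite is checked in Section~\ref{sec:converse}.) We show that
\begin{equation}\label{eq:twopenalty}
I(X;J)\ge\frac12\log\frac{\det\Gamma}{\det\Sigma}+\operatorname{artanh}\frac{|k_{1,2}-\theta|}{\sqrt{k_{1,1}k_{2,2}}+|\theta|}.
\end{equation}

If $\theta=0$, then $X_1$ and $X_2$ are independent, hence also independent given $J$; so $\Sigma$ is diagonal, $k_{1,2}=0=\theta$, and \eqref{eq:twopenalty} is just (F1). If $\theta\ne0$, we restore conditional independence by an additional observation. Let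
\[
V=\alpha X_1+\beta X_2+N,\qquad\alpha\beta=-\theta,\qquad N\sim\mathcal N(0,1)\text{ independent of }X,\qquad u=(\alpha,\beta)^T.
\]
Given $V$, the information matrix of $X$ is $\Theta+uu^T$, whose off-diagonal entry is $\theta+\alpha\beta=0$. So $X_1,X_2$ are independent given $V$, hence also given $(V,J)$, because $J_1$ depends only on $X_1$ and $J_2$ only on $X_2$. Therefore $D=\mathbb E[\operatorname{cov}(X|V,J)]$ is diagonal; its diagonal entries are positive, since the conditional laws have densities. If the messages were Gaussian, jointly with $X$, we would have $D=(K+uu^T)^{-1}$ and could conclude that $k_{1,2}=\theta$. In general only an inequality survives: $X-\mathbb E[X|J]$ has covariance $\Sigma$, and the best \emph{linear} estimate of it from $V-\mathbb E[V|J]$ has error covariance $(K+uu^T)^{-1}$, so by (F2)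
\[
D\preceq C:=(K+uu^T)^{-1}.
\]
Now comes the point. If $k_{1,2}\ne\theta$, then $C$ is not diagonal, and a diagonal matrix $0\prec D\preceq C$ then has a strictly smaller determinant than $C$. This loss of determinant is a gain in information:
\[
h(X|J)=h(X|V,J)+I(X;V|J)\le\tfrac12\log\big((2\pi e)^2\det D\big)+\tfrac12\log(1+u^T\Sigma u),
\]
since $I(X;V|J)=h(V|J)-h(N)$ and $V$ has expected conditional variance $1+u^T\Sigma u$ given $J$. As $1+u^T\Sigma u=\det\Sigma/\det C$ by (F3), this says
\[
I(X;J)=h(X)-h(X|J)\ge\frac12\log\frac{\det\Gamma}{\det\Sigma}+\frac12\log\frac{\det C}{\det D}.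
\]
The last term is the penalty, and it is easily bounded.

\begin{lemma}\label{lem:det}
Let $C\succ0$ be a $2\times2$ matrix with correlation coefficient $\rho=C_{1,2}/\sqrt{C_{1,1}C_{2,2}}$, and let $D$ be a diagonal matrix with $0\prec D\preceq C$. Then $\frac12\log\frac{\det C}{\det D}\ge\operatorname{artanh}|\rho|$.
\end{lemma}

\begin{proof}
Let $x=D_{1,1}/C_{1,1}$ and $y=D_{2,2}/C_{2,2}$, both in $(0,1]$. The determinant of $C-D\succeq0$ is nonnegative, so $(1-x)(1-y)\ge\rho^2$. Since $x+y\ge2\sqrt{xy}$, we get $(1-\sqrt{xy})^2\ge(1-x)(1-y)\ge\rho^2$, that is, $\sqrt{xy}\le1-|\rho|$. Hence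
\[
\frac{\det C}{\det D}=\frac{1-\rho^2}{xy}\ge\frac{1-\rho^2}{(1-|\rho|)^2}=\frac{1+|\rho|}{1-|\rho|}.\qedhere
\]
\end{proof}

A $2\times2$ matrix and its inverse have the same $|\rho|$, where $|\rho|$ is computed from each as in the lemma. So here
\begin{equation}\label{eq:rho}
|\rho|=\frac{|k_{1,2}-\theta|}{\sqrt{(k_{1,1}+\alpha^2)(k_{2,2}+\beta^2)}} .
\end{equation}
Only the product $\alpha\beta=-\theta$ is prescribed. We make the denominator as small as possible: since $k_{1,1}\beta^2+k_{2,2}\alpha^2\ge2|\theta|\sqrt{k_{1,1}k_{2,2}}$, the radicand is at least $(\sqrt{k_{1,1}k_{2,2}}+|\theta|)^2$, with equality for $\alpha^2=|\theta|\sqrt{k_{1,1}/k_{2,2}}$, $\beta^2=|\theta|\sqrt{k_{2,2}/k_{1,1}}$. This choice gives \eqref{eq:twopenalty}.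

\subsection{The trade-off}
When $k_{1,1},k_{2,2}\approx1/d$, the penalty for $\eta=k_{1,2}-\theta$ is about $d|\eta|$, while by Section~\ref{sec:cost} the gain is at most about $|\theta\eta|d^2$. In \eqref{eq:twopenalty} the comparison can be made exactly, for every $d$.

\begin{lemma}\label{lem:trade}
If $\operatorname{tr}\Sigma\le2d$, then the right-hand side of \eqref{eq:twopenalty} is at least $\frac12\log(\det\Gamma\,q(\theta)/d)$.
\end{lemma}

\begin{proof}
Replacing $X_2$ by $-X_2$ we may assume $\theta\ge0$. Let $x=k_{1,2}$ and $y=\sqrt{k_{1,1}k_{2,2}}$. If $|x|\ge\theta$, then $\det K\ge q(x)/d\ge q(\theta)/d$ by \eqref{eq:qdef}, and the penalty is not needed. Let $|x|<\theta$. Since $\theta-x\ge\theta-|x|$ and $q$ is even, we may replace $x$ by $|x|$ in the penalty, and so assume $0\le x<\theta$ in what follows, still with $y\ge q(x)$ and $\det K\ge y/d$. The right-hand side of \eqref{eq:twopenalty} minus $\frac12\log(\det\Gamma/d^2)$ is then at least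
\[
\tfrac12\log(dy)+\operatorname{artanh}\frac{\theta-x}{y+\theta}=\frac12\log\frac{dy(y+2\theta-x)}{y+x}.
\]
Here $\frac{y(y+2\theta-x)}{y+x}=y+2(\theta-x)\frac y{y+x}$ is increasing in $y$, so we may put $y=q=q(x)$. As $q=d(q-x)(q+x)$, we have $\frac q{q+x}=d(q-x)$, and the argument of the logarithm becomes $d^2(q-x)(q-x+2\theta)$. Because $q'(x)=2dx/\sqrt{1+4d^2x^2}<1$, the quantity $q(x)-x>0$ decreases in $x$, so this is at least its value at $x=\theta$, which is $d^2(q(\theta)-\theta)(q(\theta)+\theta)=d\,q(\theta)$.
\end{proof}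

So one-shot codes with two encoders cannot beat the frozen value $x=\theta$. In general we need two changes: the other components must be conditioned away and the block length must be arbitrary (Section~\ref{sec:converse}); and the optimization behind Lemma~\ref{lem:trade}, which is no longer explicit, must be replaced by a perturbation argument (Sections~\ref{sec:thm1} and~\ref{sec:thm2}).

\section{The converse bound for every cover}\label{sec:converse}

For a code of length $n$ let
\[
\Sigma=\frac1n\sum_{t=1}^n\mathbb E[\operatorname{cov}(X(t)|J)],\qquad K=\Sigma^{-1}=(k_{i,j}).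
\]
Since $J$ takes finitely many values, the law of $X^n$ given $J=j$ (for $\Pr(J=j)>0$) has a density that is at most the Gaussian density divided by $\Pr(J=j)$. So it has a bounded density and finite second moments; this also holds for its marginals and after adjoining an observation with independent Gaussian noise. Hence $\Sigma\succ0$, and all differential entropies below are finite. By (F2) the average distortion is at least $\frac1L\operatorname{tr}\Sigma$.

\begin{proposition}\label{prop:converse}
For every code, with $\max_\emptyset=0$,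
\[
\sum_mR_m\ \ge\ \frac12\log\frac{\det\Gamma}{\det\Sigma}+\max_{(i,j)\in\mathcal E}\operatorname{artanh}\frac{|k_{i,j}-\theta_{i,j}|}{\sqrt{k_{i,i}k_{j,j}}+|\theta_{i,j}|}.
\]
\end{proposition}

\begin{proof}
We have $n\sum_mR_m\ge H(J)\ge I(X^n;J)=\frac n2\log((2\pi e)^L\det\Gamma)-h(X^n|J)$, so upper bounds on $h(X^n|J)$ are needed. By (F1), $\frac1nh(X^n|J)\le\frac12\log((2\pi e)^L\det\Sigma)$. This settles the case $\mathcal E=\emptyset$. Otherwise fix $(i,j)\in\mathcal E$ and let $A=\{i,j\}$. (If $L=2$, then $A^c=\emptyset$, and all terms with $X_{A^c}$ are omitted.)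

\emph{The additional observation.} Choose real $\alpha,\beta$ with
\[
\alpha\beta=-\theta_{i,j},\qquad\alpha^2=|\theta_{i,j}|\sqrt{k_{i,i}/k_{j,j}},\qquad\beta^2=|\theta_{i,j}|\sqrt{k_{j,j}/k_{i,i}},
\]
put $u=(\alpha,\beta)^T$, and let $V(t)=\alpha X_i(t)+\beta X_j(t)+N(t)$ with $N(1),N(2),\dots$ i.i.d.\ $\mathcal N(0,1)$, independent of the source. By (F3), the information matrix of $(X_i(t),X_j(t))$ given $X_{A^c}(t)$ and $V(t)$ is $\Theta_{AA}+uu^T$, with off-diagonal entry $\theta_{i,j}+\alpha\beta=0$. As different times are independent, $X_i^n$ and $X_j^n$ are independent given $(X_{A^c}^n,V^n)$.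

\emph{Use of $(i,j)\in\mathcal E$.} No $\mathcal S_m$ contains both $i$ and $j$. Hence, once $X_{A^c}^n$ is fixed, each message $J_m$ is a function of $X_i^n$ alone, or of $X_j^n$ alone, or constant, and fixing the value of $J$ restricts $X_i^n$ and $X_j^n$ separately. It follows that $X_i^n$ and $X_j^n$ remain independent given $(X_{A^c}^n,V^n,J)$, and that
\[
D=\frac1n\sum_t\mathbb E\big[\operatorname{cov}(X_A(t)\,|\,X_{A^c}^n,V^n,J)\big]
\]
is diagonal; its diagonal entries are positive because the conditional laws have densities.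

\emph{Linear estimation.} Let $Z(t)=X(t)-\mathbb E[X(t)|J]$, so that $\frac1n\sum_t\mathbb E[Z(t)Z(t)^T]=\Sigma$, and note that $V(t)-\mathbb E[V(t)|J]=u^TZ_A(t)+N(t)$ with $N(t)$ independent of $Z(t)$. Estimate $Z_A(t)$ from $Z_{A^c}(t)$ and $u^TZ_A(t)+N(t)$, which are functions of $(X_{A^c}^n,V^n,J)$, by one fixed linear rule for all $t$. The averaged error matrix depends only on the averaged second moments, which are those of a Gaussian $G\sim\mathcal N(0,\Sigma)$ and an independent standard noise. With the rule that is optimal for this Gaussian problem, (F2) and (F3) give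
\[
D\preceq C:=(K_{AA}+uu^T)^{-1}.
\]
In the same way, estimating $V(t)-\mathbb E[V(t)|J]$ linearly from $Z_{A^c}(t)$ gives, with $S=K_{AA}^{-1}$,
\[
\frac1n\sum_t\mathbb E\big[\operatorname{var}(V(t)|X_{A^c}^n,J)\big]\le1+u^TSu=\frac{\det S}{\det C}.
\]

\emph{Entropy.} By the chain rule,
\[
h(X^n|J)=h(X_{A^c}^n|J)+h(X_A^n|X_{A^c}^n,V^n,J)+I(X_A^n;V^n|X_{A^c}^n,J),
\]
and $I(X_A^n;V^n|X_{A^c}^n,J)=h(V^n|X_{A^c}^n,J)-h(N^n)$. Applying (F1) to the three conditional entropies,
\[
\frac1nh(X^n|J)\le\frac12\log\big((2\pi e)^{L-2}\det\Sigma_{A^cA^c}\big)+\frac12\log\big((2\pi e)^2\det D\big)+\frac12\log\frac{\det S}{\det C}.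
\]
Since $\det\Sigma_{A^cA^c}\det S=\det\Sigma$ by (F3), the right-hand side equals $\frac12\log((2\pi e)^L\det\Sigma)-\frac12\log\frac{\det C}{\det D}$. By Lemma~\ref{lem:det}, $\frac12\log\frac{\det C}{\det D}\ge\operatorname{artanh}|\rho|$, where $\rho$ is the correlation coefficient of $C$. As in \eqref{eq:rho}, with $i,j$ in place of $1,2$, the choice of $\alpha,\beta$ gives $|\rho|=|k_{i,j}-\theta_{i,j}|/(\sqrt{k_{i,i}k_{j,j}}+|\theta_{i,j}|)$.
\end{proof}

\section{Achievability}\label{sec:ach}

We now show that information matrices that are frozen on $\mathcal E$, and sufficiently diagonally dominant, can be realized.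

\begin{proposition}\label{prop:ach}
Let $\Sigma\succ0$, and let $K=\Sigma^{-1}$ satisfy $k_{i,j}=\theta_{i,j}$ for $(i,j)\in\mathcal E$ and
\begin{equation}\label{eq:dom}
k_{i,i}-\theta_{i,i}\ge\sum_{j\ne i}|k_{i,j}-\theta_{i,j}|\qquad(1\le i\le L).
\end{equation}
Then $r_{\mathbb S}(\frac1L\operatorname{tr}\Sigma)\le\frac12\log\frac{\det\Gamma}{\det\Sigma}$.
\end{proposition}

\begin{proof}
\emph{Splitting the information among the encoders.} Let $W=K-\Theta=(w_{i,j})$, which vanishes on $\mathcal E$, and let $e_i$ be the coordinate vectors. For each pair $i<j$ not in $\mathcal E$ choose an encoder $m$ with $\{i,j\}\subseteq\mathcal S_m$ and assign to it the positive semidefinite matrix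
\[
|w_{i,j}|\,(e_i+\operatorname{sgn}(w_{i,j})e_j)(e_i+\operatorname{sgn}(w_{i,j})e_j)^T .
\]
These matrices produce all off-diagonal entries of $W$ and put $\sum_{j\ne i}|w_{i,j}|$ into the $i$th diagonal place. For each $i$ assign the rest, $(w_{i,i}-\sum_{j\ne i}|w_{i,j}|)e_ie_i^T$, which is positive semidefinite by \eqref{eq:dom}, to some $m$ with $i\in\mathcal S_m$; there is one because $\mathbb S$ is a cover. So $W=\sum_mE_mQ_mE_m^T$, where $Q_m\succeq0$ and $E_m$ embeds $\mathbb R^{\mathcal S_m}$ into $\mathbb R^L$.

\emph{The Gaussian test channel.} Let $U_m=Q_m^{1/2}X_{\mathcal S_m}+N_m$ with independent $N_m\sim\mathcal N(0,I)$, and stack these as $U=BX+N$; then $B^TB=W$. By (F3), $X$ has information matrix $\Theta+W=K$ given $U$, so $\operatorname{cov}(X|U)=\Sigma$ and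
\[
I(X;U)=\tfrac12\log\frac{\det\Gamma}{\det\Sigma}=\tfrac12\log\det(I+B\Gamma B^T).
\]
Write $\mathbb E[X|U]=\Lambda U$.

\emph{The coding theorem.} We use the Berger--Tung inner bound (\cite{Berger,Tung}; see \cite[Ch.~12]{EGK}) in its finite-alphabet form. Let $Y_1,\dots,Y_M$ be jointly distributed memoryless sources with finite alphabets, $\bar U_1,\dots,\bar U_M$ finite-valued with Markov chains $\bar U_m-Y_m-(Y_{m'},\bar U_{m'})_{m'\ne m}$, $\hat x(\bar U)$ a function, and consider a bounded distortion measure on $(Y_1,\dots,Y_M,\hat x)$. Then the expected distortion is asymptotically achievable at the rates $R_m=I(Y_m;\bar U_m|\bar U_1,\dots,\bar U_{m-1})+\epsilon$, for every $\epsilon>0$. By the Markov chains these rates sum to $I(Y_1,\dots,Y_M;\bar U)+M\epsilon$.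

\emph{Reduction to finite alphabets.} Let $\bar X_\ell$ be a finite quantization of $X_\ell$ (with cells of positive probability) and $\tilde X_\ell=\mathbb E[X_\ell|\bar X_\ell]$; along suitable refining quantizations $\tilde X\to X$ in $L^2$, so $\operatorname{cov}(\tilde X)\to\Gamma$. Let $Y_m=\bar X_{\mathcal S_m}$, $\tilde U=B\tilde X+N$, and let $\bar U_m$ be a finite quantization of $\tilde U_m$. The Markov chains hold, since $\tilde U_m$ depends only on $Y_m$ and its own noise. The mutual information that determines the sum rate satisfies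
\[
I(\bar X;\bar U)\le I(\bar X;\tilde U)=h(\tilde U)-h(N)\le\tfrac12\log\det(I+B\operatorname{cov}(\tilde X)B^T)\to I(X;U).
\]
As distortion measure take $\bar\delta(\bar x,\hat x)=\mathbb E[|X-\hat x|^2\,|\,\bar X=\bar x]$, which is bounded on finite alphabets. It gives the true distortion (summed over the $L$ components) of any code that operates on $\bar X^n$: given $\bar X^n$, the vectors $X(t)$ are independent with laws depending only on $\bar X(t)$, and the reconstruction is a function of $\bar X^n$. Let $\hat x=\Lambda\bar U$. If the quantization of $\tilde U$ is fine enough in $L^2$, then $\mathbb E|X-\Lambda\bar U|^2$ is arbitrarily close to $\mathbb E|X-\Lambda\tilde U|^2=\mathbb E|X-\Lambda B\tilde X-\Lambda N|^2$, which converges to $\mathbb E|X-\Lambda U|^2=\operatorname{tr}\Sigma$ as $\tilde X\to X$ in $L^2$. So sum rate $\frac12\log(\det\Gamma/\det\Sigma)$ and average distortion $\frac1L\operatorname{tr}\Sigma$ are approached together.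
\end{proof}

\begin{corollary}\label{cor:upper}
As $d\downarrow0$, both $r_{\mathbb S}(d)-r_C(d)$ and $F_{\mathcal E}(d)-r_C(d)$ are at most $\gamma d^2-2\omega d^3+O(d^4)$.
\end{corollary}

\begin{proof}
Let $K=qI+P$. For $q>\|P\|$, $\operatorname{tr}K^{-1}$ is continuous, strictly decreasing in $q$ and tends to $0$ as $q\to\infty$, so for small $d$ there is a unique $q>\|P\|$ with $\operatorname{tr}K^{-1}=Ld$, and $q\to\infty$ as $d\downarrow0$. The matrix $K-\Theta$ vanishes on $\mathcal E$, has diagonal entries $q-\theta_{i,i}$, and its other entries are $-\theta_{i,j}$. Hence \eqref{eq:dom} holds for small $d$; so Proposition~\ref{prop:ach} applies, and $K^{-1}$ is feasible in \eqref{eq:F}. It remains to expand $\frac12\log(\det\Gamma\det K)$. Let $s=1/q$. Since $\operatorname{tr}P=0$,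
\begin{align*}
Ld&=s\operatorname{tr}(I+sP)^{-1}=s\big(L+s^2\operatorname{tr}P^2-s^3\operatorname{tr}P^3+O(s^4)\big),\\
\log\det K&=-L\log s-\tfrac12s^2\operatorname{tr}P^2+\tfrac13s^3\operatorname{tr}P^3+O(s^4).
\end{align*}
The first line gives $L\log d=L\log s+s^2\operatorname{tr}P^2-s^3\operatorname{tr}P^3+O(s^4)$ and $s=d+O(d^3)$. Adding,
\[
\tfrac12\big(\log\det K+L\log d\big)=\tfrac14s^2\operatorname{tr}P^2-\tfrac13s^3\operatorname{tr}P^3+O(s^4)=\gamma d^2-2\omega d^3+O(d^4),
\]
by \eqref{eq:gamma}. By \eqref{eq:rC} the left-hand side is $\frac12\log(\det\Gamma\det K)-r_C(d)$.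
\end{proof}

\begin{remark}\label{rem:rC}
For the centralized cover, Proposition~\ref{prop:ach} with $\Sigma=dI$ gives $r_C(d)\le\frac12\log(\det\Gamma/d^L)$ for small $d$. Conversely, by Proposition~\ref{prop:converse} a code with average distortion at most $d$ has sum rate at least $\frac12\log(\det\Gamma/\det\Sigma)\ge\frac12\log(\det\Gamma/d^L)$, because $\det\Sigma\le(\frac1L\operatorname{tr}\Sigma)^L\le d^L$. Applied with $d+\epsilon$ in place of $d$, as $\epsilon\downarrow0$, this gives the reverse inequality, and so \eqref{eq:rC} for small $d$.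
\end{remark}

\section{Near-optimal codes and the proof of Theorem~\ref{thm:main}}\label{sec:thm1}

If the rate of a code is within $O(d^2)$ of $r_C(d)$, its error covariance must be close to $dI$. The next lemma makes this quantitative for $T=\Sigma/d$.

\begin{lemma}\label{lem:stab}
Let $\kappa>0$ and $c=\sqrt{8\kappa}$. For small $d$ (depending also on $\kappa$), if $T\succ0$ satisfies $\operatorname{tr}T\le L$ and $-\frac12\log\det T\le\kappa d^2$, then
\[
\|T-I\|\le cd\le\tfrac12,\qquad\|T^{-1}-I\|\le2cd,\qquad\|T^{-1}-I+(T-I)\|\le2c^2d^2 .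
\]
Consequently $K=(dT)^{-1}$ satisfies $\frac2{3d}I\preceq K\preceq\frac2dI$, and for $i\ne j$
\begin{equation}\label{eq:TK}
|k_{i,j}|\le2c,\qquad|T_{i,j}+dk_{i,j}|\le2c^2d^2 .
\end{equation}
\end{lemma}

\begin{proof}
Write the eigenvalues of $T$ as $1+x$. Then $\sum(x-\log(1+x))=\operatorname{tr}T-L-\log\det T\le2\kappa d^2$, and every summand is nonnegative. For $-1<x\le1$ we have $x-\log(1+x)=\int_0^x\frac v{1+v}\,dv\ge\frac{x^2}4$, because $\frac1{1+v}\ge\frac12$ for $v$ between $0$ and $x$. For $x>1$, $x-\log(1+x)\ge1-\log2$. So if $2\kappa d^2<1-\log2$, every $x$ is at most $1$ and $|x|\le\sqrt{8\kappa}\,d=cd$. For small $d$ also $cd\le\frac12$. With $Y=T-I$ we have $\|T^{-1}\|\le2$, $T^{-1}-I=-YT^{-1}$ and $T^{-1}-I+Y=Y^2T^{-1}$, which gives the norm bounds. The statements on $K=T^{-1}/d$ follow from $\frac12I\preceq T\preceq\frac32I$ and by reading off entries.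
\end{proof}

For a code with average distortion at most $d$ we always write $\Sigma=dT$, so that $\operatorname{tr}T\le L$, and for small $d$
\begin{equation}\label{eq:SigmaT}
\frac12\log\frac{\det\Gamma}{\det\Sigma}=r_C(d)-\frac12\log\det T,\qquad-\log\det T\ge-L\log\frac{\operatorname{tr}T}L\ge0 .
\end{equation}

\begin{lemma}\label{lem:near}
Let $\kappa>0$. For small $d$ (depending also on $\kappa$), every code with average distortion at most $d$ and sum rate less than $r_C(d)+\kappa d^2$ satisfies the hypotheses of Lemma~\ref{lem:stab}, and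
\begin{equation}\label{eq:star}
\sum_mR_m\ge r_C(d)-\tfrac12\log\det T+\tfrac d3\,e,\qquad e:=\max_{(i,j)\in\mathcal E}|k_{i,j}-\theta_{i,j}|
\end{equation}
(with $e=0$ if $\mathcal E=\emptyset$).
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:converse} and \eqref{eq:SigmaT}, $-\frac12\log\det T\le\sum_mR_m-r_C(d)<\kappa d^2$. So Lemma~\ref{lem:stab} applies; in particular $k_{i,i}\le2/d$. For small $d$, $|\theta_{i,j}|\le1/d$, so each argument of $\operatorname{artanh}$ in Proposition~\ref{prop:converse} is at least $|k_{i,j}-\theta_{i,j}|/(2/d+1/d)$. Since $\operatorname{artanh}x\ge x$, \eqref{eq:star} follows.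
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bound is Corollary~\ref{cor:upper}. For the lower bound we show that, with some constant $C$, for small $d$ every code with average distortion at most $d$ satisfies
\begin{equation}\label{eq:lower}
\sum_mR_m\ge r_C(d)+\gamma d^2-Cd^3 .
\end{equation}
This suffices: for each $\epsilon>0$ there is a code with sum rate at most $r_{\mathbb S}(d)+2\epsilon$ and average distortion at most $d+\epsilon$; apply \eqref{eq:lower} with $d+\epsilon$ in place of $d$, and let $\epsilon\downarrow0$.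

Let $\kappa=\gamma+1$. If the sum rate is at least $r_C(d)+\kappa d^2$, there is nothing to prove. Otherwise Lemma~\ref{lem:near} applies. Both terms added to $r_C(d)$ in \eqref{eq:star} are nonnegative, so $\frac d3e<\kappa d^2$, that is, $k_{i,j}=\theta_{i,j}+O(d)$ on $\mathcal E$. By \eqref{eq:TK},
\[
T_{i,j}=-dk_{i,j}+O(d^2)=-d\theta_{i,j}+O(d^2)\qquad\text{for }(i,j)\in\mathcal E .
\]
So wherever $\theta_{i,j}\ne0$ on $\mathcal E$, the entry $T_{i,j}$ is forced away from $0$, and this costs determinant. To quantify it, note that $\log(1+x)\le x-\frac{x^2}2+\frac{x^3}3$ for $x>-1$, because the right-hand side minus the left-hand side vanishes at $0$ and has derivative $x^3/(1+x)$. Summing over the eigenvalues $x$ of $T-I$ and using $\operatorname{tr}T\le L$ and $\|T-I\|=O(d)$,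
\begin{align*}
-\tfrac12\log\det T&\ge\tfrac12(L-\operatorname{tr}T)+\tfrac14\|T-I\|_F^2-\tfrac16\operatorname{tr}(T-I)^3\\
&\ge\tfrac12\sum_{(i,j)\in\mathcal E}T_{i,j}^2-O(d^3)=\tfrac12\sum_{(i,j)\in\mathcal E}\theta_{i,j}^2\,d^2-O(d^3).
\end{align*}
By \eqref{eq:star} this proves \eqref{eq:lower}.
\end{proof}

\section{The exact formula: proof of Theorem~\ref{thm:exact}}\label{sec:thm2}

Throughout this section $\kappa=\gamma+1$ and $c=\sqrt{8\kappa}$. By Corollary~\ref{cor:upper}, for small $d$,
\begin{equation}\label{eq:Fk}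
F_{\mathcal E}(d)\le r_C(d)+\kappa d^2 .
\end{equation}

\subsection{Attainment and semicontinuity of $F_{\mathcal E}$}\label{sec:attain}
For every $d>0$ the feasible set in \eqref{eq:F} is nonempty: it contains $(qI+P)^{-1}$ for all large $q$. On a sublevel set of the objective, $\Sigma$ is bounded and $\det\Sigma$ is bounded away from $0$, so the eigenvalues of $\Sigma$ stay away from $0$; as the constraints are closed on $\Sigma\succ0$, sublevel sets are compact, and the minimum is attained. Moreover,
\begin{equation}\label{eq:lsc}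
\liminf_{\epsilon\downarrow0}F_{\mathcal E}(d+\epsilon)\ge F_{\mathcal E}(d).
\end{equation}
Indeed, minimizers for $d+\epsilon$ have objective value at most $F_{\mathcal E}(d)$, so they stay in a compact subset of $\{\Sigma\succ0\}$, and any limit point as $\epsilon\downarrow0$ is feasible for $d$.

\subsection{Achievability: $r_{\mathbb S}(d)\le F_{\mathcal E}(d)$ for small $d$}
By \eqref{eq:Fk} a minimizer $\Sigma=dT$ satisfies the hypotheses of Lemma~\ref{lem:stab}. So $K=\Sigma^{-1}$ has $k_{i,i}\ge\frac2{3d}$ and $|k_{i,j}|\le2c$ for $i\ne j$. For small $d$ the dominance condition \eqref{eq:dom} holds, and Proposition~\ref{prop:ach} gives $r_{\mathbb S}(d)\le r_{\mathbb S}(\frac1L\operatorname{tr}\Sigma)\le F_{\mathcal E}(d)$.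

\subsection{Converse: $r_{\mathbb S}(d)\ge F_{\mathcal E}(d)$ for small $d$}
We show that for small $d$ every code with average distortion at most $d$ has $\sum_mR_m\ge F_{\mathcal E}(d)$. Applying this to codes with sum rate at most $r_{\mathbb S}(d)+2\epsilon$ and average distortion at most $d+\epsilon$ gives $r_{\mathbb S}(d)+2\epsilon\ge F_{\mathcal E}(d+\epsilon)$, and \eqref{eq:lsc} yields the claim.

If the sum rate is at least $r_C(d)+\kappa d^2$, use \eqref{eq:Fk}. Otherwise Lemmas~\ref{lem:stab} and~\ref{lem:near} apply to $\Sigma=dT$, and $e\le2c+\max_{\mathcal E}|\theta_{i,j}|=O(1)$. The matrix $\Sigma$ itself need not be feasible in \eqref{eq:F}. We repair it: reset the entries of $K$ on $\mathcal E$ to $\theta_{i,j}$, then add a small multiple of the identity to restore the trace constraint. The repair raises the objective only by $O(d^2e)$, and the penalty $\frac d3e$ in \eqref{eq:star} pays for it.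

Let $\Delta$ be the symmetric matrix with entries $k_{i,j}-\theta_{i,j}$ on $\mathcal E$ and $0$ elsewhere, so that $\|\Delta\|\le Le$, and let
\[
K'=K-\Delta,\qquad K_s=K'+sI\quad(s\ge0).
\]
All entries of $K_s$ on $\mathcal E$ equal $\theta_{i,j}$. As $\frac2{3d}I\preceq K\preceq\frac2dI$ and $\|\Delta\|=O(1)$, for small $d$ we have $\frac1{2d}I\preceq K'\preceq\frac3dI$.

\emph{Trace.} Applying $K'^{-1}=\Sigma+\Sigma\Delta K'^{-1}$ twice, $K'^{-1}=\Sigma+\Sigma\Delta\Sigma+\Sigma\Delta\Sigma\Delta K'^{-1}$, so
\[
\operatorname{tr}K'^{-1}-\operatorname{tr}\Sigma=\operatorname{tr}(\Sigma^2\Delta)+\operatorname{tr}(\Sigma\Delta\Sigma\Delta K'^{-1}).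
\]
In the first term $\Delta$ has zero diagonal and entries at most $e$ in modulus, while the off-diagonal entries of $\Sigma^2=d^2(I+2(T-I)+(T-I)^2)$ are $O(d^3)$; so this term is $O(d^3e)$. The second is at most $L\|\Sigma\|^2\|\Delta\|^2\|K'^{-1}\|=O(d^3e^2)=O(d^3e)$. Hence $\operatorname{tr}K'^{-1}\le\operatorname{tr}\Sigma+c_2d^3e$ for some constant $c_2>0$. On the other hand, for $0\le s\le1/d$ we have $K_s\preceq\frac4dI$, so
\[
\operatorname{tr}K'^{-1}-\operatorname{tr}K_s^{-1}=s\operatorname{tr}(K'^{-1}K_s^{-1})\ge sL\cdot\frac d3\cdot\frac d4=\frac{sLd^2}{12}.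
\]
Take $s=12c_2de/L$, which is at most $1/d$ for small $d$. Then $\operatorname{tr}K_s^{-1}\le\operatorname{tr}\Sigma\le Ld$, and $K_s^{-1}$ is feasible in \eqref{eq:F}.

\emph{Determinant.} By concavity of $\log\det$, and since the off-diagonal entries of $\Sigma$ are at most $cd^2$ in modulus,
\[
\log\det K_s-\log\det K\le\operatorname{tr}\big(\Sigma(sI-\Delta)\big)\le sLd+2|\mathcal E|\,c\,d^2e=2c_3d^2e,\qquad c_3:=6c_2+|\mathcal E|c .
\]
Hence $F_{\mathcal E}(d)\le\frac12\log(\det\Gamma\det K_s)\le\frac12\log\frac{\det\Gamma}{\det\Sigma}+c_3d^2e$. Together with \eqref{eq:star} and \eqref{eq:SigmaT},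
\[
\sum_mR_m\ge\frac12\log\frac{\det\Gamma}{\det\Sigma}+\frac d3e\ge F_{\mathcal E}(d)\qquad\text{once }c_3d\le\tfrac13 .
\]
This proves that $r_{\mathbb S}(d)=F_{\mathcal E}(d)$ for all sufficiently small $d$.

\subsection{The expansion}
By the formula just proved it suffices to expand $F_{\mathcal E}(d)$. The upper bound is Corollary~\ref{cor:upper}. For the lower bound, let $\Sigma=dT$ be a minimizer and $H=T^{-1}-I=d\Sigma^{-1}-I$. Then $\|H\|=O(d)$ by \eqref{eq:Fk} and Lemma~\ref{lem:stab}, and feasibility means $H=dP+G$ with $G$ vanishing on $\mathcal E$ and $\|G\|_F=O(d)$. We show that a nonzero $G$ can lower the objective by at most $O(d^4)$. From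
\[
L\ge\operatorname{tr}T=\operatorname{tr}(I+H)^{-1}=L-\operatorname{tr}H+\operatorname{tr}H^2-\operatorname{tr}H^3+O(d^4)
\]
we get $\operatorname{tr}H\ge\operatorname{tr}H^2-\operatorname{tr}H^3-O(d^4)$, and therefore
\begin{align*}
2\big(F_{\mathcal E}(d)-r_C(d)\big)&=\log\det(I+H)=\operatorname{tr}H-\tfrac12\operatorname{tr}H^2+\tfrac13\operatorname{tr}H^3+O(d^4)\\
&\ge\tfrac12\operatorname{tr}H^2-\tfrac23\operatorname{tr}H^3-O(d^4).
\end{align*}
Since $P$ and $G$ have disjoint supports, $\operatorname{tr}H^2=d^2\operatorname{tr}P^2+\|G\|_F^2$. Further, $\operatorname{tr}H^3-d^3\operatorname{tr}P^3=3d^2\operatorname{tr}P^2G+3d\operatorname{tr}PG^2+\operatorname{tr}G^3$, and $|\operatorname{tr}G^3|\le\|G\|_F^3=O(d\|G\|_F^2)$. So with $g=\|G\|_F$ and some constant $C$ the terms containing $G$ contribute at least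
\[
\tfrac12g^2-C(d^2g+dg^2)\ge\tfrac14g^2-Cd^2g\ge-C^2d^4\qquad\text{for small }d .
\]
Hence $F_{\mathcal E}(d)-r_C(d)\ge\frac14d^2\operatorname{tr}P^2-\frac13d^3\operatorname{tr}P^3-O(d^4)=\gamma d^2-2\omega d^3-O(d^4)$, which matches Corollary~\ref{cor:upper}.

\subsection{The consequences}
(a) $F_{\mathcal E}$ depends on $\mathbb S$ only through $\mathcal E$. (b) If $\theta_{i,j}=0$ on $\mathcal E$, then $\Sigma=dI$ is feasible in \eqref{eq:F}, so $r_{\mathbb S}(d)=F_{\mathcal E}(d)\le\frac12\log(\det\Gamma/d^L)=r_C(d)$ for small $d$, and $r_{\mathbb S}\ge r_C$ always. If $\theta_{i,j}\ne0$ for some $(i,j)\in\mathcal E$, then $\gamma>0$ and the gap $\gamma d^2+O(d^3)$ is positive for all small $d>0$. This completes the proof of Theorem~\ref{thm:exact}. \qed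

\begin{thebibliography}{9}
\bibitem{XTZC} Li Xie, Xiaolan Tu, Siyao Zhou, Jun Chen, ``Generalized Gaussian Multiterminal Source Coding in the High-Resolution Regime'', arXiv:1908.05713 (2019).
\bibitem{Berger} Berger (1978).
\bibitem{Tung} Tung (1978).
\bibitem{EGK} El Gamal, Kim, \emph{Network Information Theory}.
\end{thebibliography}

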